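\title{Characters of Kazhdan--Lusztig basis elements that are not positive combinations of codominant ones}

\begin{abstract}
For a permutation $w\in S_n$, the values of the irreducible characters of the Hecke algebra on the Kazhdan--Lusztig element $q^{\ell(w)/2}C'_w$ are recorded by a symmetric function $F_w$. A conjecture stated in a paper of Abreu and Nigro asserts that every $F_w$ is a combination, with coefficients in $\mathbb N[q]$, of functions $F_u$ with $u$ avoiding the pattern $312$. We give an explicit counterexample in $S_n$ for each $n\ge 207$, and show that for large $n$ it fails already at $q=1$. The proof turns a decomposition of $F_w$ into a pair of graphs with a prescribed sum of chromatic polynomials and a prescribed total number of independent triples, and shows that no such pair exists.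
\end{abstract}

\section{Introduction}

Let $s_i=(i,i+1)$, $1\le i<n$, be the simple transpositions of $S_n$. The Hecke algebra $H_n$ is the $\mathbb C(q^{1/2})$-algebra generated by elements $T_{s_i}$ subject to
\[
T_{s_i}^2=(q-1)T_{s_i}+q,\qquad T_{s_i}T_{s_j}=T_{s_j}T_{s_i}\ \ (|i-j|>1),\qquad T_{s_i}T_{s_j}T_{s_i}=T_{s_j}T_{s_i}T_{s_j}\ \ (|i-j|=1).
\]
If $w=s_{i_1}\cdots s_{i_\ell}$ is a reduced word, so that $\ell=\ell(w)$ is the length of $w$, put $T_w=T_{s_{i_1}}\cdots T_{s_{i_\ell}}$. The $T_w$ form a basis of $H_n$, and at $q=1$ they multiply like the permutations $w$. Let $\le$ be the Bruhat order and $e$ the identity. The Kazhdan--Lusztig basis consists of the elements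
\[
C'_w=q^{-\ell(w)/2}\sum_{v\le w}P_{v,w}(q)\,T_v ,
\]
where the $P_{v,w}$ are the Kazhdan--Lusztig polynomials; their characterization is recalled in Section~\ref{sec:background}. The irreducible characters $\chi^\lambda_q$ of $H_n$ are indexed by the partitions $\lambda$ of $n$ and deform the irreducible characters $\chi^\lambda$ of $S_n$. All character values of an element $x\in H_n$ are recorded at once by the symmetric function
\[
\mathrm{ch}(x)=\sum_{\lambda\vdash n}\chi_q^\lambda(x)\,s_\lambda ,
\]
where the $s_\lambda$ are the Schur functions. We study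
\[
F_w=\mathrm{ch}\bigl(q^{\ell(w)/2}C'_w\bigr)=\sum_{v\le w}P_{v,w}(q)\,\mathrm{ch}(T_v).
\]

A permutation $u$ is \emph{codominant} if it avoids the pattern $312$, that is, if there are no positions $i<j<k$ with $u(j)<u(k)<u(i)$. For codominant $u$ the function $F_u$ is explicit: all $P_{v,u}$ equal $1$, and $v\le u$ holds exactly when $v(i)\le\max\{u(1),\dots,u(i)\}$ for all $i$ (Lemma~\ref{lem:codominant}). For general $w$ one has to know the polynomials $P_{v,w}$. On the other hand, characters forget much: they do not distinguish $xx'$ from $x'x$, nor $C'_w$ from $C'_{w^{-1}}$. So one may hope to express any $F_w$ through the explicit functions. In $S_3$ the only permutation that is not codominant is $312$, and $F_{312}=F_{231}$. In $S_4$ one finds $F_{3412}=F_{2431}+qF_{2143}$ (Example~\ref{ex:3412}). In both cases the coefficients lie in $\mathbb N[q]$, where $\mathbb N=\{0,1,2,\dots\}$. If this always held, then every property of symmetric functions that is stable under $\mathbb N[q]$-linear combinations would pass from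 the codominant $F_u$ to all $F_w$. The following conjecture is posed in \cite{AN}.

\medskip
\noindent\textbf{Conjecture.} \emph{For each $w\in S_n$ there are codominant permutations $w_1,\dots,w_k\in S_n$ such that $F_w$ is a combination of $F_{w_1},\dots,F_{w_k}$ with coefficients in $\mathbb N[q]$.}
\medskip

The identity for $3412$ can be written $\mathrm{ch}(C'_{3412})=\mathrm{ch}(C'_{2431})+\mathrm{ch}(C'_{2143})$, and here $P_{e,3412}=1+q$. The paper \cite{AN} quotes the fact that $w=62754381$ also has $P_{e,w}=1+q$, but that there are no codominant $w_0,w_2\in S_8$ with $\mathrm{ch}(C'_w)=\mathrm{ch}(C'_{w_0})+\mathrm{ch}(C'_{w_2})$. This permutation does not refute the conjecture: it satisfies $F_w=(1+q)F_v$ with $v$ codominant (Example~\ref{ex:S8}). Our counterexamples are different permutations. For $m\ge3$ put $n=m+7$ and define $w^{(m)}\in S_n$ in one-line notation by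
\[
w^{(m)}=(m+3,\;2,\;1,\;m+4,\;\underbrace{m+2,\,m+1,\dots,5}_{\text{decreasing}},\;3,\;m+7,\;m+6,\;m+5,\;4).
\]
For instance, $w^{(3)}=(6,2,1,7,5,3,10,9,8,4)$.

\begin{theorem}\label{thm:main}
Let $m\ge200$, $n=m+7$ and $w=w^{(m)}$. Then $P_{e,w}=1+q^{m-1}$, and $F_w$ is not a combination, with coefficients in $\mathbb N[q]$, of functions $F_u$ with $u\in S_n$ codominant. So the conjecture fails in $S_n$ for every $n\ge207$.
\end{theorem}

\begin{theorem}\label{thm:q1}
For all sufficiently large $m$, with $n=m+7$ and $w=w^{(m)}$, the specialization $F_w|_{q=1}$ is not an $\mathbb N$-linear combination of the $F_u|_{q=1}$ with $u\in S_n$ codominant. So for these $m$ coefficients in $\mathbb N[q^{1/2},q^{-1/2}]$ do not suffice either.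
\end{theorem}

The proof has four steps. A codominant permutation $u$ defines a graph $G_u$, and two linear functionals of $F_u|_{q=1}$ return the chromatic polynomial of $G_u$ and its number of independent $r$-sets (Section~\ref{sec:graphs}). When $P_{e,w}$ has two terms, a decomposition of $F_w$ has two summands, hence gives two graphs (Section~\ref{sec:two}). For $w=w^{(m)}$ the element $C'_w$ is explicit, and both functionals can be evaluated on it (Section~\ref{sec:w}). Finally, the chromatic polynomials determine the degree data of both graphs (Section~\ref{sec:degrees}), and graphs with these data never have the right number of independent triples (Section~\ref{sec:triples}). Section~\ref{sec:guess} displays the pair of graphs that one would try first; it misses by three triples.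

\section{Background}\label{sec:background}

Permutations are composed from right to left, so $vs_i$ arises from the one-line notation of $v$ by exchanging the entries in positions $i,i+1$, and $s_iv$ by exchanging the values $i,i+1$. The length $\ell(v)$ is the number of inversions of $v$. We write $[a,b]=\{a,a+1,\dots,b\}$, and for $A\subset[1,n]$ we let $\mathrm{Sym}(A)\subset S_n$ be the group of permutations fixing every point outside $A$. Further, $[r]_q=1+q+\dots+q^{r-1}$, $[r]_q!=[1]_q\cdots[r]_q$ and $(k)_r=k(k-1)\cdots(k-r+1)$, with $[0]_q=0$ and $[0]_q!=(k)_0=1$. For $Z\subset S_n$ put $T_Z=\sum_{v\in Z}T_v$.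

\subsection*{Bruhat order and parabolic subgroups}
We use the following standard facts; see \cite{BB}.
\begin{itemize}
\item[(B1)] $v\le u$ if and only if, for every $i$, the increasing rearrangement of $v(1),\dots,v(i)$ is entrywise at most that of $u(1),\dots,u(i)$. Equivalently, $\#\{k\le i:v(k)>j\}\le\#\{k\le i:u(k)>j\}$ for all $i,j$.
\item[(B2)] (Subword property.) $v\le u$ if and only if a given reduced word of $u$ contains a reduced word of $v$ as a subword. If $v<u$ and $\ell(v)=\ell(u)-1$, then $v$ arises from $u$ by exchanging two entries that form an inversion.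
\item[(B3)] A simple transposition $s$ is a \emph{left descent} of $v$ if $sv<v$; for $s=s_i$ this means that $i+1$ stands to the left of $i$ in $v$. For a set $I$ of simple transpositions let $W_I$ be the group that it generates. Each coset $W_Iv$ contains exactly one element $d$ without left descents in $I$, and $\ell(ad)=\ell(a)+\ell(d)$ for $a\in W_I$. The mirror statement holds for cosets $vW_I$ and right descents.
\end{itemize}
In $H_n$ we have $T_aT_b=T_{ab}$ whenever $\ell(ab)=\ell(a)+\ell(b)$. If $s\in I$, then $W_I$ splits into pairs $v<vs$, and $(T_v+T_{vs})T_s=q(T_v+T_{vs})$; so $T_{W_I}T_s=qT_{W_I}$. Since $\sum_{v\in S_r}q^{\ell(v)}=[r]_q!$, this gives, for intervals $A'\subset A$,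
\begin{equation}\label{eq:absorb}
T_{\mathrm{Sym}(A)}\,T_{\mathrm{Sym}(A')}=[\,|A'|\,]_q!\;T_{\mathrm{Sym}(A)} .
\end{equation}

\subsection*{The Kazhdan--Lusztig basis}
The \emph{bar involution} is the ring automorphism $x\mapsto\bar x$ of $H_n$ that is $\mathbb C$-linear and satisfies $\overline{q^{1/2}}=q^{-1/2}$, $\overline{T_v}=T_{v^{-1}}^{-1}$.
\begin{itemize}
\item[(H1)] $C'_w$ is the unique bar-invariant element $q^{-\ell(w)/2}\sum_{v\le w}P_vT_v$ with $P_v\in\mathbb Z[q]$, $P_w=1$ and $\deg P_v\le(\ell(w)-\ell(v)-1)/2$ for $v<w$ \cite{KL}. We put $P_{v,w}=0$ if $v\not\le w$.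
\item[(H2)] $C'_s=q^{-1/2}(1+T_s)$ for simple $s$. If $sv<v$, then $C'_sC'_v=(q^{1/2}+q^{-1/2})C'_v$. If $vs>v$, then $C'_vC'_s=C'_{vs}+\sum\mu(z,v)C'_z$, summed over $z<v$ with $zs<z$, where $\mu(z,v)$ is the coefficient of $q^{(\ell(v)-\ell(z)-1)/2}$ in $P_{z,v}$ \cite{KL}.
\item[(H3)] If $u$ avoids $3412$ and $4231$, then its Schubert variety is smooth \cite{LS}, and therefore $P_{v,u}=1$ for all $v\le u$ \cite{KL}.
\end{itemize}
Let $A$ be an interval of $r$ points and $x$ the longest element of $\mathrm{Sym}(A)$. It is decreasing on $A$ and has no other inversions, so (H3) applies, and $\{v\le x\}=\mathrm{Sym}(A)$. Hence $q^{-\binom r2/2}T_{\mathrm{Sym}(A)}=C'_x$ is bar-invariant.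

\begin{lemma}\label{lem:product}
Let $I\cap K=\emptyset$, $a\in W_I$ and $b\in W_K$. Then $C'_aC'_b=C'_{ab}$ and $\ell(ab)=\ell(a)+\ell(b)$. Every $v\le ab$ is uniquely a product $a'b'$ with $a'\le a$, $b'\le b$, and $P_{a'b',ab}=P_{a',a}P_{b',b}$.
\end{lemma}

\begin{proof}
A left descent of $b'\in W_K$ begins a reduced word of $b'$, so it lies in $K$ and not in $I$. By (B3), $\ell(a'b')=\ell(a')+\ell(b')$ and $T_{a'}T_{b'}=T_{a'b'}$ for $a'\in W_I$, $b'\in W_K$, and $(a',b')\mapsto a'b'$ is injective. By (B2), $\{v\le ab\}=\{a'b':a'\le a,\ b'\le b\}$. So $C'_aC'_b=q^{-\ell(ab)/2}\sum P_{a',a}P_{b',b}T_{a'b'}$ is bar-invariant and has the form required in (H1): if $a'b'\ne ab$, one factor has degree at most half its length difference minus $\frac12$, and the other at most half its length difference.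
\end{proof}

\subsection*{Characters}
The algebra $H_n$ is split semisimple over $\mathbb C(q^{1/2})$; the values $\chi^\lambda_q(T_v)$ lie in $\mathbb Z[q]$ and specialize to $\chi^\lambda(v)$ at $q=1$; and the linear form $\tau(T_v)=\delta_{v,e}$ is a trace, hence a linear combination of the $\chi_q^\lambda$ \cite{GP}. So $\tau(x)$ depends linearly on $\mathrm{ch}(x)$. We also use $\mathrm{ch}(xx')=\mathrm{ch}(x'x)$. Let bar act on symmetric functions through the coefficients of the $s_\lambda$.

\begin{lemma}\label{lem:bar}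
We have $\mathrm{ch}(\bar x)=\overline{\mathrm{ch}(x)}$; in particular $\mathrm{ch}(C'_w)$ is bar-invariant. Also $F_{w^{-1}}=F_w$.
\end{lemma}

\begin{proof}
Let $\rho$ be a matrix representation with character $\chi^\lambda_q$. Then $x\mapsto\overline{\rho(\bar x)}$, with bar applied to the matrix entries, is an irreducible representation. The element $T_{v^{-1}}^{-1}$ is a $\mathbb Z[q,q^{-1}]$-combination of basis elements that specializes to $v$ at $q=1$, so the new character specializes to $\chi^\lambda$ and must be $\chi^\lambda_q$. This is the first claim. The linear map $\ast\colon T_v\mapsto T_{v^{-1}}$ is an antiautomorphism that commutes with bar, so $(C'_w)^\ast=C'_{w^{-1}}$ by (H1). The irreducible representation $x\mapsto\rho(x^\ast)^{\mathrm{tr}}$ has a character that specializes to $v\mapsto\chi^\lambda(v^{-1})=\chi^\lambda(v)$, so $\mathrm{ch}(x^\ast)=\mathrm{ch}(x)$.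
\end{proof}

The opposite convention for composing permutations replaces the basis element attached to a one-line notation $w$ by the one attached to $w^{-1}$. By the lemma this does not change $F_w$, so the theorems do not depend on the convention.

\section{Codominant permutations and their graphs}\label{sec:graphs}

\subsection*{Hessenberg functions}
A \emph{Hessenberg function} is a nondecreasing map $h\colon[1,n]\to[1,n]$ with $h(i)\ge i$. Let $G_h$ be the graph on $[1,n]$ in which $i<j$ are adjacent if and only if $j\le h(i)$. Put $d_i=h(i)-i$, the number of neighbors of $i$ larger than $i$, and let $d(G_h)$ be the multiset of the $d_i$. So $G_h$ has $\sum d_i$ edges. The basic property of $G_h$ is: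
\begin{itemize}
\item[(P)] if $i<j$ are adjacent, then any two vertices in $[i,j]$ are adjacent.
\end{itemize}
Indeed, for $i\le a<b\le j$ we have $b\le j\le h(i)\le h(a)$. Property (P) is preserved when the order of the vertices is reversed.

\begin{lemma}\label{lem:hess}
Let $h$ be a Hessenberg function and $D=\max d_i$.
\begin{itemize}
\item[(a)] $d_{i+1}\ge d_i-1$, and the set of values of $d$ is $\{0,1,\dots,D\}$.
\item[(b)] $G_h$ has $\#\{i:d_i=0\}$ components. If $G_h$ is connected, consecutive vertices are adjacent.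
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $d_{i+1}=h(i+1)-i-1\ge d_i-1$. Between a position with value $D$ and the position $n$, where $d_n=0$, the sequence drops by at most one at each step. (b) The vertices $i,i+1$ are adjacent if $d_i\ge1$. If $d_i=0$, then $h(a)\le i$ for $a\le i$, and no edge joins $[1,i]$ to $[i+1,n]$. So the components are intervals, and their last vertices are the $i$ with $d_i=0$.
\end{proof}

For $u\in S_n$ the function $h_u(i)=\max\{u(1),\dots,u(i)\}$ is a Hessenberg function. We write $G_u=G_{h_u}$.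

\begin{lemma}\label{lem:codominant}
Let $u$ be codominant and $h=h_u$.
\begin{itemize}
\item[(a)] $P_{v,u}=1$ for all $v\le u$.
\item[(b)] $v\le u$ if and only if $v(i)\le h(i)$ for all $i$.
\item[(c)] $\ell(u)$ is the number of edges of $G_u$.
\end{itemize}
Moreover, every Hessenberg function is $h_u$ for some codominant $u$.
\end{lemma}

\begin{proof}
(a) Both $3412$ and $4231$ contain $312$ (as $412$ and $423$), so (H3) applies.

(b) If $v\le u$, then comparing largest entries in (B1) gives $v(i)\le h(i)$. Conversely, let $v(k)\le h(k)$ for all $k$, and fix $i,j$. We show $\#\{k\le i:v(k)>j\}\le\#\{k\le i:u(k)>j\}$. Let $k_0=\#\{k:h(k)\le j\}$, so that $h(k)\le j$ exactly for $k\le k_0$; positions $k\le k_0$ count on neither side. If $i\le k_0$, the left side is $0$. If $i>k_0$ and $u(k)>j$ for all $k_0<k\le i$, the right side is $i-k_0$, which bounds the left side. Otherwise let $k$ be the last position with $k_0<k\le i$ and $u(k)\le j$. Then $h(k)>j$, so $h(k)=u(p)$ with $p<k$. Every value $y$ with $j<y<h(k)$ stands before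 position $k$, since otherwise $u(p),u(k),y$ is a $312$. So the right side is $(h(k)-j)+(i-k)$. The left side is at most this number, because $v(1),\dots,v(k)\le h(k)$.

(c) Of the $h(i)$ values that are at most $h(i)$, exactly $i$ stand in positions $1,\dots,i$, so $d_i=\#\{k>i:u(k)\le h(i)\}$. We claim that these $k$ are those with $u(k)<u(i)$. If $u(k)<u(i)$, then $u(k)\le h(i)$. Conversely, let $k>i$ and $u(k)\le h(i)=u(p)$ with $p\le i$; then $u(k)<u(p)$. If $u(i)<u(k)$, then $p<i$ and $u(p),u(i),u(k)$ is a $312$, which is excluded.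

For the last claim let $u(i)$ be the largest value at most $h(i)$ that is not among $u(1),\dots,u(i-1)$; it exists as $h(i)\ge i$. Then $h_u=h$ by induction. If $p<i<k$ and $u(i)<u(k)<u(p)\le h(i)$, then $u(k)$ was available at step $i$, against the choice of $u(i)$.
\end{proof}

\subsection*{Two invariants at $q=1$}
Let $\mathrm{type}(v)$ be the cycle type of $v$, $\mathrm{cyc}(v)$ its number of cycles, and $p_\mu$ the power sum symmetric functions. The formula $\sum_\lambda\chi^\lambda(v)s_\lambda=p_{\mathrm{type}(v)}$ gives, for any $w\in S_n$,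
\[
X_w:=F_w|_{q=1}=\sum_{v}P_{v,w}(1)\,p_{\mathrm{type}(v)} .
\]
The coefficient of $p_1^n$ in $X_w$ is $P_{e,w}(1)$. To show that $X_w$ is not a sum of codominant terms we need linear functionals that can be evaluated both on $X_w$ and on all codominant $X_u$. Signed sums are suited to this, because they cancel heavily. Define
\[
\mathrm{chr}_w(k)=\sum_vP_{v,w}(1)\,\mathrm{sgn}(v)\,k^{\mathrm{cyc}(v)},\qquad
I_r(w)=\sum_{|A|=r}\iota_w(A),\qquad \iota_w(A)=\sum_{v\in\mathrm{Sym}(A)}P_{v,w}(1)\,\mathrm{sgn}(v),
\]
where $A$ runs over subsets of $[1,n]$. Both $\mathrm{chr}_w$ and $I_r(w)$ are linear functionals of $X_w$, since the $p_\mu$ are linearly independent and the weight of $v$ depends only on its cycle type. For $I_r$ this weight is $\mathrm{sgn}(v)$ times the number of $r$-sets containing all points moved by $v$, which depends only on the number of fixed points. The individual numbers $\iota_w(A)$ are only a tool for computing $I_r(w)$.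

\begin{lemma}\label{lem:signed}
For a Hessenberg function $h$, the sum of $\mathrm{sgn}(v)k^{\mathrm{cyc}(v)}$ over all $v\in S_n$ with $v(i)\le h(i)$ for all $i$ equals $\prod_{i=1}^n(k-d_i)$.
\end{lemma}

\begin{proof}
Call such $v$ admissible. We delete $1$ from its cycle and use induction on $n$; after relabeling, $h$ restricts to a Hessenberg function on $[2,n]$ with the same $d_2,\dots,d_n$. Admissible $v$ with $v(1)=1$ correspond to admissible $v'$ on $[2,n]$, with the same sign and one more cycle; they contribute the factor $k$. Fix $j\in[2,h(1)]$. If $v(1)=j$ and $v(i)=1$, put $v'(i)=j$ and $v'=v$ elsewhere on $[2,n]$. Then $v'$ is admissible, as $j\le h(1)\le h(i)$. Conversely, an admissible $v'$ gives back an admissible $v$ by inserting $1$ in front of $j$ in its cycle. The number of cycles is unchanged and the number of points grows by one, so the sign flips. The $d_1=h(1)-1$ choices of $j$ contribute the factor $-d_1$.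
\end{proof}

A set of vertices is \emph{independent} if it contains no edge; let $I_r(G)$ be the number of independent $r$-sets of $G$.

\begin{proposition}\label{prop:invariants}
Let $u$ be codominant, with $d(G_u)=\{d_1,\dots,d_n\}$. Then $\mathrm{chr}_u(k)=\prod_i(k-d_i)$, and this is nonnegative at every integer $k\ge0$. Further, $I_r(u)=I_r(G_u)$.
\end{proposition}

\begin{proof}
The formula follows from Lemmas~\ref{lem:codominant} and~\ref{lem:signed}. By Lemma~\ref{lem:hess}(a) the product vanishes for $k=0,\dots,D$, and it is positive for $k>D$.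

We show that $\iota_u(A)$ is $1$ if $A$ is independent and $0$ otherwise. For $v\in\mathrm{Sym}(A)$ the condition $v(i)\le h(i)$ is automatic when $i\notin A$. Relabel $A$ increasingly. The conditions for $i\in A$ are then given by a Hessenberg function on $[1,|A|]$, whose values $d_i^A$ count the neighbors of $i$ in $A$ larger than $i$. Lemma~\ref{lem:signed} at $k=1$ gives $\iota_u(A)=\prod_{i\in A}(1-d_i^A)$. This is $1$ if $A$ is independent. Otherwise let $i$ be the last vertex of $A$ with $d_i^A\ge1$. Two larger neighbors $j<j'$ in $A$ would be adjacent by (P), so that $d_j^A\ge1$ with $j>i$. Hence $d_i^A=1$ and the product is $0$.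
\end{proof}

The polynomial $\prod(k-d_i)$ is the chromatic polynomial of $G_u$: color the vertices in the order $n,n-1,\dots,1$, and note that the larger neighbors of $i$ form a clique of size $d_i$.

\section{Two summands}\label{sec:two}

Every codominant $u$ has $P_{e,u}=1$, so $P_{e,w}$ counts the summands in a decomposition of $F_w$. The most rigid situation, apart from $P_{e,w}=1$, is that of two summands. Bar-invariance then fixes their lengths, with one exception.

\begin{proposition}\label{prop:two}
Let $w\in S_n$ have $P_{e,w}=1+q^j$ with $j\ge1$.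
\begin{itemize}
\item[(a)] If $X_w$ is an $\mathbb N$-linear combination of codominant $X_u$, then $X_w=X_u+X_{u'}$ for some codominant $u,u'$.
\item[(b)] If $F_w$ is an $\mathbb N[q]$-linear combination of codominant $F_u$, then $F_w=F_u+q^jF_{u'}$ for some codominant $u,u'$, and either $X_w=2X_u$, or $\ell(u)=\ell(w)$ and $\ell(u')=\ell(w)-2j$.
\end{itemize}
In both parts $u=u'$ is allowed.
\end{proposition}

\begin{proof}
(a) Comparing coefficients of $p_1^n$ shows that the coefficients of the combination sum to $P_{e,w}(1)=2$.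

(b) Let $F_w=\sum\gamma_iF_{w_i}$ with $\gamma_i\in\mathbb N[q]$. Since $\tau(q^{\ell(x)/2}C'_x)=P_{e,x}$ and $\tau$ factors through $\mathrm{ch}$, we get $\sum\gamma_i=1+q^j$. The monomials of the $\gamma_i$ cannot cancel, so $F_w=F_u+q^jF_{u'}$, that is,
\[
\mathrm{ch}(C'_w)=q^{\alpha}\,\mathrm{ch}(C'_u)+q^{\beta}\,\mathrm{ch}(C'_{u'}),\qquad \alpha=\tfrac12(\ell(u)-\ell(w)),\quad \beta=j+\tfrac12(\ell(u')-\ell(w)).
\]
Apply bar and subtract; Lemma~\ref{lem:bar} gives $(q^\alpha-q^{-\alpha})\mathrm{ch}(C'_u)+(q^\beta-q^{-\beta})\mathrm{ch}(C'_{u'})=0$. All coefficients are Laurent polynomials in $q^{1/2}$. Divide by $q^{1/2}-q^{-1/2}$ and set $q^{1/2}=1$ to get $\alpha X_u+\beta X_{u'}=0$. The coefficient of $p_1^n$ gives $\beta=-\alpha$. If $\alpha\ne0$, then $X_u=X_{u'}$ and $X_w=2X_u$. If $\alpha=0$, then $\beta=0$, which gives the lengths.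
\end{proof}

Both alternatives occur. In the first example write $C_i=C'_{s_i}$, $T_i=T_{s_i}$ and $\delta=q^{1/2}+q^{-1/2}$, so that $C_i^2=\delta C_i$.

\begin{example}\label{ex:3412}
Let $y=3412=s_2s_1s_3s_2$. Since $(1+T_2)^2=(1+q)(1+T_2)$,
\[
(1+T_2)(1+T_1)(1+T_3)(1+T_2)=(1+q)(1+T_2)+(1+T_2)(T_1+T_3+T_1T_3)(1+T_2).
\]
The last term is a sum of twelve distinct basis elements $T_v$; together with $e$ and $s_2$ these $v$ are the elements below $y$. The coefficient $1+q$ of $T_e$ and $T_{s_2}$ has degree $1\le(4-1-1)/2$. So $C'_{3412}=C_2C_1C_3C_2$ by (H1), and $P_{e,y}=1+q$. In the same way $(1+T_3)(1+T_2)(1+T_3)=T_{\mathrm{Sym}([2,4])}+q(1+T_3)$, that is, $C_3C_2C_3=C'_{1432}+C_3$. Using the trace property and $C_1C_3=C_3C_1$,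
\[
\mathrm{ch}(C_2C_1C_3C_2)=\delta\,\mathrm{ch}(C_1C_3C_2)=\mathrm{ch}(C_1C_3C_2C_3)=\mathrm{ch}(C_1C'_{1432})+\mathrm{ch}(C_1C_3).
\]
By Lemma~\ref{lem:product}, $C_1C'_{1432}=C'_{2431}$ and $C_1C_3=C'_{2143}$. Hence $F_{3412}=F_{2431}+qF_{2143}$, with lengths $4$ and $4-2$. The graph $G_{2431}$ is a triangle on $\{2,3,4\}$ with the extra edge $\{1,2\}$, the graph $G_{2143}$ consists of two disjoint edges, and
\[
\mathrm{chr}_{3412}(k)=k(k-1)\cdot(k-2)(k-1)+k(k-1)\cdot k(k-1).
\]
\end{example}

\begin{example}\label{ex:S8}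
Let $w=62754381$ and $v=ws_1=26754381$. An increasing pair of entries of $v$ begins with $2$, ends with $8$, or is $6,7$; in no case is it preceded by an entry larger than both. So $v$ is codominant. We have $\ell(v)=1+4+4+3+2+1+1=16$ and $\ell(w)=17$. Apply (H2) to $C'_vC'_{s_1}$. As $P_{z,v}=1$, a term $C'_z$ needs $\ell(z)=\ell(v)-1$, so $z$ arises from $v$ by exchanging two entries that form an inversion, and $z(1)>z(2)$. The entry $2$ forms an inversion only with $1$, which gives $z(1)=1$. So the entry $6$ must be exchanged with an entry smaller than $2$, namely $1$; but the entries $5,4,3$ lie between them, and the length drops by $7$. Thus $C'_w=C'_vC'_{s_1}$. Since $2$ stands to the left of $1$ in $v$, we have $s_1v<v$, and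
\[
\mathrm{ch}(C'_w)=\mathrm{ch}(C'_{s_1}C'_v)=(q^{1/2}+q^{-1/2})\,\mathrm{ch}(C'_v),\qquad\text{that is,}\qquad F_w=(1+q)F_v .
\]
So $w$ satisfies the conjecture, through the alternative $X_w=2X_v$.
\end{example}

\section{The permutation $w^{(m)}$}\label{sec:w}

A counterexample should have $P_{e,w}=1+q^j$, should exclude the alternative $X_w=2X_u$, and should have $j$ large, so that the two graphs differ greatly in size and can be separated in the sum of their chromatic polynomials. We first generalize $3412$ to a permutation with $j=m-1$, and then attach small symmetric groups at both ends.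

\subsection{The core}

\begin{lemma}\label{lem:core}
Let $m\ge2$, $M=m+2$ and $y=(M-1,M,M-2,M-3,\dots,3,1,2)\in S_M$. Then $\ell(y)=\binom{m+2}2-2$ and
\[
\{v\le y\}=E:=\{v\in S_M:v(1)\ne M,\ v(M)\ne1\}.
\]
For $v\in E$ we have $P_{v,y}=1+q^{m-1}$ if $v(1)=1$ and $v(M)=M$, and $P_{v,y}=1$ otherwise.
\end{lemma}

\begin{proof}
The permutation $y$ is the decreasing one with the first two and the last two entries exchanged, which gives its length. For $2\le i\le M-2$ the entries $y(1),\dots,y(i)$ are the $i$ largest values, so (B1) imposes nothing. For $i=1$ it says $v(1)\le M-1$. For $i=M-1$ it compares $[1,M]\setminus\{v(M)\}$ with $(1,3,4,\dots,M)$ and says $v(M)\ge2$. So $\{v\le y\}=E$.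

Let $J=\{s_2,\dots,s_m\}$ and $W=W_J=\mathrm{Sym}([2,M-1])$, and put $\mathcal D=T_E+q^{m-1}T_W$. We must show $\mathcal D=q^{\ell(y)/2}C'_y$. The difficulty is bar-invariance. As in Example~\ref{ex:3412}, the case $m=2$, we expand a product of bar-invariant elements, now $T_W(1+T_{s_1})(1+T_{s_{M-1}})T_W$ up to a power of $q$, and subtract terms that are visibly bar-invariant.

\emph{Double cosets.} For $v\in E$, each of $v(1)$ and $v^{-1}(1)$ lies in $[1,M-1]$, and each of $v(M)$ and $v^{-1}(M)$ lies in $[2,M]$. So $E=W\sqcup D_1\sqcup D_2\sqcup D_{12}$, where $D_1$ consists of the $v\in E$ that fix $M$ but not $1$, $D_2$ of those that fix $1$ but not $M$, and $D_{12}$ of those that fix neither. Multiplying on both sides by $W$ relabels the middle positions and the middle values freely. If $v\in D_{12}$, then $v(1)\ne v(M)$ are middle values and $v^{-1}(1)\neq v^{-1}(M)$ are middle positions, so $v$ can be brought to $s_1s_{M-1}$; the same argument with one end brings $D_1$ to $s_1$ and $D_2$ to $s_{M-1}$. Thus the four pieces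 are the double cosets $WdW$ for $d=e,\ s_1,\ s_{M-1},\ s_1s_{M-1}$.

\emph{The product $T_WT_dT_W$.} Let $A_d\subset[2,M-1]$ be the interval of middle points fixed by $d$; it has $m,\ m-1,\ m-1,\ m-2$ points. Let $W_d=\mathrm{Sym}(A_d)$, and let $R$ be the set of $b\in W$ in which the values of $A_d$ appear in increasing order. By (B3), $T_W=T_{W_d}T_R$. The generators of $W_d$ commute with the simple transpositions in $d$, so $T_d$ commutes with $T_{W_d}$, and \eqref{eq:absorb} gives $T_WT_dT_W=[\,|A_d|\,]_q!\,T_WT_dT_R$. For $b\in R$ we have $T_dT_b=T_{db}$, as $d$ has no right descent in $J$. In $db$ the value $2$ stands first if $d$ moves it, the value $M-1$ stands last if $d$ moves it, and the values of $A_d$ are in increasing order. So $db$ has no left descent in $J$; hence $T_WT_{db}=T_{Wdb}$, and the cosets $Wdb$, $b\in R$, are distinct. Their union is $WdR=WW_d\,dR=Wd\,W_dR=WdW$. Therefore $T_WT_dT_W=[\,|A_d|\,]_q!\,T_{WdW}$, and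
\[
T_W(1+T_{s_1})(1+T_{s_{M-1}})T_W=[m-2]_q!\,\bigl\{[m]_q[m-1]_qT_W+[m-1]_q(T_{D_1}+T_{D_2})+T_{D_{12}}\bigr\}.
\]

\emph{Isolating $\mathcal D$.} Let $W'=\mathrm{Sym}([1,M-1])=W\sqcup D_1$ and $W''=\mathrm{Sym}([2,M])=W\sqcup D_2$, and put $N=[m-1]_q$. Subtract $\mathcal D=(1+q^{m-1})T_W+T_{D_1}+T_{D_2}+T_{D_{12}}$ from the braces and substitute $T_{D_1}+T_{D_2}=T_{W'}+T_{W''}-2T_W$. The coefficient of $T_{W'}+T_{W''}$ is $N-1=q[m-2]_q$. With $[m]_q=N+q^{m-1}$, the coefficient of $T_W$ is
\[
[m]_qN-(1+q^{m-1})-2(N-1)=(N-1)(N-1+q^{m-1})=q[m-2]_q\cdot q[m-1]_q .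
\]
So the braces equal $\mathcal D+q[m-2]_q(T_{W'}+T_{W''})+q^2[m-1]_q[m-2]_qT_W$.

\emph{Bar-invariance.} The elements $q^{-\binom r2/2}T_{\mathrm{Sym}(A)}$ with $|A|=r$, $q^{-(r-1)/2}[r]_q$ and $q^{-\binom r2/2}[r]_q!$ are bar-invariant. So the braces become bar-invariant after multiplication by $q^{-\ell/2}$ with $\ell=2\binom m2+2-\binom{m-2}2=\frac12(m^2+3m-2)=\ell(y)$. The same factor makes the two correction terms bar-invariant, because
\[
\ell(y)-\tbinom{m+1}2=m-1=2+(m-3),\qquad \ell(y)-\tbinom m2=2m-1=4+(m-2)+(m-3).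
\]
Hence $q^{-\ell(y)/2}\mathcal D$ is bar-invariant. The coefficient of $T_y$ is $1$ as $y\notin W$, and for $v\in W$ we have $(\ell(y)-\ell(v)-1)/2\ge(\ell(y)-\binom m2-1)/2=m-1$. Now (H1) applies.
\end{proof}

\subsection{Attaching the ends}
From now on $m\ge3$, $n=m+7$ and $w=w^{(m)}$. Cover $[1,n]$ by the three intervals
\[
L=[1,3],\qquad \mathcal K=[3,m+4],\qquad L'=[m+4,m+7],
\]
which overlap in the points $a=3$ and $b=m+4$. The $m$ points of $[4,m+3]$ are called \emph{middle points}. Let $y\in\mathrm{Sym}(\mathcal K)$ now denote the permutation of Lemma~\ref{lem:core} shifted by $2$: $y(3)=m+3$, $y(4)=m+4$, $y(i)=m+7-i$ for $5\le i\le m+2$, $y(m+3)=3$, $y(m+4)=4$. Thus $E=\{v_0\in\mathrm{Sym}(\mathcal K):v_0(a)\ne b,\ v_0(b)\ne a\}$.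

\begin{proposition}\label{prop:w}
Every $v\le w$ is uniquely a product $v=v_0\,l\,l'$ with $v_0\in E$, $l\in\mathrm{Sym}(L)$, $l'\in\mathrm{Sym}(L')$; all such products are below $w$, and $P_{v,w}=P_{v_0,y}$. In particular $P_{e,w}=1+q^{m-1}$. Moreover $\ell(w)=\binom{m+2}2+7$.
\end{proposition}

\begin{proof}
Let $x,x'$ be the longest elements of $\mathrm{Sym}(L)$ and $\mathrm{Sym}(L')$. Then $w=yxx'$. Indeed, $yxx'$ sends $1\mapsto3\mapsto m+3$, $2\mapsto2$, $3\mapsto1$; it agrees with $y$ on the middle points; and it sends $m+4\mapsto m+7$, $m+5\mapsto m+6$, $m+6\mapsto m+5$, $m+7\mapsto m+4\mapsto4$. The three factors lie in groups generated by the disjoint sets $\{s_3,\dots,s_{m+3}\}$, $\{s_1,s_2\}$, $\{s_{m+4},s_{m+5},s_{m+6}\}$. Apply Lemma~\ref{lem:product} to $x,x'$ and then to $y,xx'$. The length is $\binom{m+2}2-2+3+6$.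
\end{proof}

To evaluate the invariants we need some signed sums over the permutations $v$ of an $r$-set, with cycles counted on that set. Lemma~\ref{lem:signed} with constant $h$ gives $\sum_v\mathrm{sgn}(v)k^{\mathrm{cyc}(v)}=(k)_r$. Let $a\ne b$ be points of the set. The part of the sum with $v(a)=b$ is $-(k)_{r-1}$, because $v\cdot(a\,b)$ fixes $b$, has the opposite sign, and is an arbitrary permutation of the other $r-1$ points with $\mathrm{cyc}(v)$ cycles. The part with $v(a)=b$ and $v(b)=a$ is $-k\,(k)_{r-2}$. By inclusion--exclusion,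
\begin{equation}\label{eq:incl}
\sum_{v(a)\ne b,\ v(b)\ne a}\mathrm{sgn}(v)\,k^{\mathrm{cyc}(v)}=(k)_r+2(k)_{r-1}-k\,(k)_{r-2}.
\end{equation}

\begin{proposition}\label{prop:winv}
Put $Q=(k-1)^2(k-2)^2(k-3)$ and
\[
B=(k-m)(k-m+1)+k(k-1)=2k^2-2mk+m^2-m .
\]
Then $\mathrm{chr}_w(k)=(k)_m\,Q\,B$, $I_3(w)=17m$ and $I_4(w)=0$.
\end{proposition}

\begin{proof}
Let $\mathrm{chr}_y$ be computed on $\mathcal K$. The weight $P_{v_0,y}(1)$ is $1$ on $E$, plus $1$ when $v_0$ fixes $a$ and $b$. By \eqref{eq:incl} with $r=m+2$,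
\[
\mathrm{chr}_y=(k)_{m+2}+2(k)_{m+1}-k(k)_m+k^2(k)_m=(k)_m\bigl[(k-m)(k-m-1)+2(k-m)+k(k-1)\bigr]=(k)_mB .
\]
If two permutations act on sets that meet in one point, then in their product on the union the two cycles through that point merge, so the number of cycles is the sum minus one. Applying this twice to $v=v_0ll'$ gives $\mathrm{chr}_w=\mathrm{chr}_y\cdot\frac{(k)_3}k\cdot\frac{(k)_4}k=\mathrm{chr}_y\,Q$.

Next we claim that $v=v_0ll'$ fixes a point $x$ only if each factor fixes $x$. For a middle point, $v(x)=v_0(x)$. Let $x\in L\setminus\{a\}$. If $l(x)=a$, then $v(x)=v_0(a)\in\mathcal K$ differs from $x$; otherwise $v(x)=l(x)$. Let $x=a$. If $l(a)\ne a$, then $v(a)=l(a)\ne a$; otherwise $v(a)=v_0(a)$. The same argument with $L',b,l'$ in place of $L,a,l$ treats $x\in L'$. So $v\in\mathrm{Sym}(A)$ if and only if each factor lies in $\mathrm{Sym}(A)$. The signed sum over a symmetric group on $r$ points is $(1)_r$, which is $1$ for $r\le1$ and $0$ otherwise. Hence $\iota_w(A)=\iota_y(A\cap\mathcal K)$ if $|A\cap L|\le1$ and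 $|A\cap L'|\le1$, and $\iota_w(A)=0$ otherwise.

For $A\subset\mathcal K$ with $|A|=r$ we have $\iota_y(A)=\Sigma_1+\Sigma_2$, where $\Sigma_1$ and $\Sigma_2$ are the signed sums over $E\cap\mathrm{Sym}(A)$ and over $\mathrm{Sym}(A\setminus\{a,b\})$. Here $\Sigma_2=1$ if $A$ has at most one middle point, and $\Sigma_2=0$ otherwise. If $\{a,b\}\not\subset A$, then $\mathrm{Sym}(A)\subset E$ and $\Sigma_1=(1)_r$. If $\{a,b\}\subset A$, then \eqref{eq:incl} at $k=1$ gives $\Sigma_1=1,-1,0$ for $r=2$, $r=3$, $r\ge4$. So $\iota_y$ equals $2$ on $\emptyset$, on singletons and on $\{a,b\}$; it equals $1$ on $\{a,x\}$ and $\{b,x\}$ for a middle point $x$; and it vanishes on all other sets, including $\{a,b,x\}$.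

A set $A\cap\mathcal K$ can be completed by at most one of the two points of $L\setminus\{a\}$ if it avoids $a$, and by at most one of the three points of $L'\setminus\{b\}$ if it avoids $b$. Listing $A\cap\mathcal K=\emptyset,\{a\},\{b\},\{a,b\},\{x\},\{a,x\},\{b,x\}$ in this order,
\begin{align*}
\sum_rI_r(w)z^r={}&2(1+2z)(1+3z)+2z(1+3z)+2z(1+2z)+2z^2\\
&+2mz(1+2z)(1+3z)+mz^2(1+3z)+mz^2(1+2z).
\end{align*}
The coefficient of $z^3$ is $12m+3m+2m$, and that of $z^4$ is $0$.
\end{proof}

\subsection{The expected decomposition}\label{sec:guess}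
The formula $\mathrm{chr}_y=(k)_m(k-m)(k-m+1)+(k)_mk(k-1)$ extends that of Example~\ref{ex:3412}. The first term is the chromatic polynomial of a clique on $m+2$ vertices with two edges at one vertex removed, and the second is that of a clique on $m$ vertices together with a disjoint edge. For $w$ one would attach a triangle and a $4$-clique. Let $G_0$ be the union of the cliques on $[1,3]$, $[3,m+2]$, $[4,m+4]$ and $[m+4,m+7]$, and let $G_0'$ be the union of the cliques on $[1,m]$, $[m+1,m+3]$, $[m+3,m+4]$ and $[m+4,m+7]$. Both come from Hessenberg functions, with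
\[
d=(2,1,m-1,m,m-1,\dots,1,3,2,1,0),\qquad d'=(m-1,\dots,1,0,2,1,1,3,2,1,0).
\]
Their chromatic polynomials are $(k)_mQ\,(k-m)(k-m+1)$ and $(k)_mQ\,k(k-1)$, with sum $\mathrm{chr}_w$, and their edge numbers are $\ell(w)$ and $\ell(w)-2(m-1)$, as Proposition~\ref{prop:two} requires. Each graph is covered by three cliques, so $I_4=0$, and an independent triple takes one vertex from each clique. For $G_0'$ this gives $m(3\cdot4-1)=11m$ triples. For $G_0$ use the cliques $[1,3]$, $[4,m+4]$, $[m+5,m+7]$: the first two vertices form one of the $2m$ pairs in $\{1,2\}\times[4,m+3]$ or the pair $(3,m+3)$, so there are $6m+3$ triples. The total is $17m+3$, not $17m$. The excess comes from the missing edge $\{3,m+3\}$. In $y$ both forbidden moves $a\mapsto b$ and $b\mapsto a$ involve only the end points, while in the graph one missing edge reaches an inner vertex, and the clique attached at that end detects it. Removing instead the edges $\{3,m+4\}$ and $\{4,m+4\}$ gives $2(3m+1)=6m+2$ triples. The rest of the paper shows that no other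 pair of graphs succeeds.

\begin{remark}
The sizes of the ends matter. If $L$ and $L'$ both have two points, the proof of Proposition~\ref{prop:winv} gives $Q=(k-1)^2$, $I_3=2m+m+m=4m$ and $I_4=0$. On $[1,m+4]$ let $G$ be the union of the cliques on $[1,2]$, $[2,3]$, $[3,m+2]$, $[4,m+4]$, and $G'$ the union of the cliques on $[1,2]$, $[3,4]$, $[4,5]$, $[5,m+4]$. The chromatic polynomials are $(k)_mQ(k-m)(k-m+1)$ and $(k)_mQk(k-1)$, and $I_3(G)+I_3(G')=2+2(2m-1)=4m$, $I_4(G)=I_4(G')=0$. So these invariants give no obstruction in that case.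
\end{remark}

\section{The chromatic polynomials}\label{sec:degrees}

Suppose that $X_w=X_u+X_{u'}$ with $u,u'$ codominant, and put $G=G_u$, $G'=G_{u'}$. Propositions~\ref{prop:invariants} and~\ref{prop:winv} give:
\begin{itemize}
\item[(F1)] $\mathrm{chr}_u+\mathrm{chr}_{u'}=(k)_mQB$;
\item[(F2)] $I_4(G)=I_4(G')=0$ and $I_3(G)+I_3(G')=17m$.
\end{itemize}
The two terms in (F1) are nonnegative at integers $k\ge0$ and their sum vanishes at $k=0,\dots,m-1$. So both vanish there, and
\[
d(G)=\{0,\dots,m-1\}\cup\{t_1,\dots,t_7\},\qquad d(G')=\{0,\dots,m-1\}\cup\{r_1,\dots,r_7\}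
\]
as multisets, with integers $t_1\ge\dots\ge t_7\ge0$ and $r_1\ge\dots\ge r_7\ge0$. With $\Phi=\prod(k-t_i)$ and $\Psi=\prod(k-r_i)$, condition (F1) reads $\Phi+\Psi=QB$. Let $e_j(\Phi),e_j(\Psi)\ge0$ be the elementary symmetric functions of the roots. Expanding $Q=k^5-9k^4+31k^3-51k^2+40k-12$ and comparing the coefficients of $k^6,k^5,k^4$, we get $e_j(\Phi)+e_j(\Psi)=E_j$ with
\begin{equation}\label{eq:E}
E_1=2m+18,\qquad E_2=m^2+17m+62,\qquad E_3=9m^2+53m+102 .
\end{equation}
The aim is to show that the splitting of $QB$ is the one seen in Section~\ref{sec:guess}: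
\begin{itemize}
\item[(D)] $\Phi=Q\cdot(k-m)(k-m+1)$ and $\Psi=Q\cdot k(k-1)$.
\end{itemize}
One polynomial identity has to determine fourteen roots. This works because they are integers and the scales separate: the roots of $\Psi$ are small, $\Phi$ has two roots near $m$, and at small $k$ the term $\Psi(k)$ is negligible against $B(k)$, which is of order $m^2$. When the lengths of $u,u'$ are known, this can be made explicit.

\begin{lemma}\label{lem:explicit}
Let $m\ge200$, $\ell(u)=\ell(w)$ and $\ell(u')=\ell(w)-2(m-1)$. Then \textup{(D)} holds.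
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:codominant}(c), $\sum t_i=\binom{m+2}2+7-\binom m2=2m+8$ and $\sum r_i=10$.

\emph{The sum of squares.} Seven nonnegative integers with sum $10$ have $16\le\sum r_i^2\le100$, so $e_2(\Psi)=\frac12(100-\sum r_i^2)=40-\eta$ with $-2\le\eta\le40$. By \eqref{eq:E},
\begin{equation}\label{eq:squares}
\sum t_i^2=(2m+8)^2-2(m^2+17m+22+\eta)=2m^2-2m+20-2\eta\in[2m^2-2m-60,\ 2m^2-2m+24].
\end{equation}
Also $\Phi(0)=Q(0)B(0)-\Psi(0)=-12(m^2-m)+\prod r_i\ne0$, since $\prod r_i\le(10/7)^7<13$. So all $t_i\ge1$.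

\emph{The two large roots.} If $t_1\ge m+1$, then by Lemma~\ref{lem:hess}(a) both $m$ and $m+1$ are among the $t_i$, and $\sum t_i^2\ge2m^2+2m+1$. If $t_1=t_2=m$, then $\sum t_i^2\ge2m^2$. Both contradict \eqref{eq:squares}. So $t_1=m-\xi$ and $t_2=m-1-\xi'$ with integers $\xi,\xi'\ge0$. We first bound $\zeta=\xi+\xi'$ crudely. From $\sum t_i^2\le t_1\sum t_i$ and $(m-6)(2m+8)=2m^2-4m-48<2m^2-2m-60$ we get $t_1>m-6$, so $\xi\le5$. From $\sum t_i^2\le t_1^2+t_2(2m+8-t_1)$ we get
\[
2m^2-2m-60\le(m-\xi)^2+(m-1-\xi')(m+8+\xi)=2m^2+7m-8-\xi(m+1-\xi)-\xi'(m+8+\xi),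
\]
so $\xi'(m+8)\le9m+52<9(m+8)$ and $\xi'\le8$. Thus $\zeta\le13$. The numbers $t_3,\dots,t_7\ge1$ have sum $9+\zeta$. Writing $t_i=1+a_i$ with $\sum a_i=4+\zeta$ gives $\sum_{i\ge3}t_i^2\le5+2(4+\zeta)+(4+\zeta)^2=(5+\zeta)^2+4$. Substituting $t_1^2+t_2^2=2m^2-2m+1-2m\xi-2(m-1)\xi'+\xi^2+\xi'^2$ in \eqref{eq:squares},
\[
398\zeta\le2m\xi+2(m-1)\xi'=\xi^2+\xi'^2+\sum_{i\ge3}t_i^2-19+2\eta\le\zeta^2+(\zeta+5)^2+65 .
\]
For $2\le\zeta\le13$ the right side is at most $558<796$, and for $\zeta=1$ it is $102<398$. So $t_1=m$ and $t_2=m-1$.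

\emph{The small roots.} Let $\Phi_1=\prod_{i\ge3}(k-t_i)$. Its roots sum to $9$, like those of $Q$, so $\deg(Q-\Phi_1)\le3$. The identity $\Phi+\Psi=QB$ becomes
\[
(Q-\Phi_1)\,(k-m)(k-m+1)=\Psi-Q\,k(k-1).
\]
For $j\in\{0,1,2,3\}$ the right side at $k=j$ is $\Psi(j)$, and $|\Psi(j)|\le\prod(j+r_i)\le(31/7)^7<33500$ by the inequality of arithmetic and geometric means. But $(m-j)(m-1-j)\ge197\cdot196=38612$. So the integer $Q(j)-\Phi_1(j)$ has absolute value less than $1$. A polynomial of degree at most $3$ with four roots vanishes; hence $\Phi_1=Q$ and $\Psi=Qk(k-1)$.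
\end{proof}

The bound $m\ge200$ is needed in this form only in the last comparison; $200$ is a convenient value for which $(m-3)(m-4)$ exceeds $(31/7)^7$. At $q=1$ the lengths are not available, and we must first prove that one of the polynomials has small roots. The coefficient $E_3$ replaces the missing information, at the price of an unspecified bound on $m$.

\begin{lemma}\label{lem:asymptotic}
For all sufficiently large $m$, condition \textup{(D)} holds after exchanging $u$ and $u'$ if necessary.
\end{lemma}

\begin{proof}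
Implied constants are absolute. Put $\sigma=\sum_{i\ge3}t_i$, $A=t_1+t_2$, $A'=r_1+r_2$ and $\rho=\sum_ir_i$.

\emph{Step 1: $t_1,t_2=m+o(m)$ and $\rho=O(m^{2/3})$.} We have $t_3^3\le e_3(\Phi)\le E_3$, so $t_3=O(m^{2/3})$, and likewise $r_3=O(m^{2/3})$. As $A+A'\le2m+18$, all terms of $e_2(\Phi)+e_2(\Psi)$ other than $t_1t_2$ and $r_1r_2$ are $O(m^{5/3})$. Therefore
\[
m^2-O(m^{5/3})\le t_1t_2+r_1r_2\le\tfrac14(A^2+A'^2)\le(m+9)^2-\tfrac12AA' .
\]
So $AA'=O(m^{5/3})$, and $\max(A,A')^2\ge2m^2-O(m^{5/3})\ge m^2$. Exchange $u,u'$ so that $A\ge m$. Then $A'=O(m^{2/3})$, hence $\rho=O(m^{2/3})$ and $t_1t_2\ge m^2-O(m^{5/3})$. Now $(t_1-t_2)^2=A^2-4t_1t_2\le(2m+18)^2-4t_1t_2=O(m^{5/3})$ and $2m+18\ge A\ge2\sqrt{t_1t_2}\ge2m-o(m)$, so $t_1,t_2=m+o(m)$.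

\emph{Step 2: $\sigma\le9$.} We have $t_1t_2\sigma\le e_3(\Phi)\le9m^2+O(m)$, so $\sigma\le9+o(1)$, and $\sigma$ is an integer.

\emph{Step 3: $\rho\le10$.} We have $A=2m+18-\sigma-\rho$, $e_2(\Phi)\le\frac14A^2+(2m+18)\sigma+\frac12\sigma^2$ and $e_2(\Psi)\le\frac12\rho^2$. So
\[
m^2+17m+62\le(m+9)^2-(m+9)(\sigma+\rho)+\tfrac14(\sigma+\rho)^2+2(m+9)\sigma+\tfrac12\sigma^2+\tfrac12\rho^2 .
\]
With $(\sigma+\rho)^2\le2\sigma^2+2\rho^2$ this gives $\rho\,(m+9-\rho)\le(m+9)(1+\sigma)+10+\sigma^2\le10(m+9)+91$. Since $\rho=o(m)$, we get $\rho\le10+o(1)$.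

\emph{Step 4.} Let $\Phi_1=\prod_{i\ge3}(k-t_i)$ and $U=(k-t_1)(k-t_2)$. For $j=0,\dots,4$ we have $\Phi_1(j)=(Q(j)B(j)-\Psi(j))/U(j)$, where $B(j)$ and $U(j)$ are $m^2(1+o(1))$ and $\Psi(j)$ is bounded by Step 3. So $\Phi_1(j)=Q(j)+o(1)$, and these integers agree for large $m$. Two monic quintics that agree at five points are equal, so $\Phi_1=Q$ and $\Psi=Q\cdot(B-U)$. The monic quadratic $B-U$ equals $(k-r)(k-r')$ with integers $r,r'\ge0$, and $r+r'=\rho-9\le1$, so $rr'=0$. Comparing coefficients, $t_1+t_2=2m-(r+r')$ and $t_1t_2=m^2-m$. If $r+r'=0$, then $t_1,t_2=m\pm\sqrt m$, so $d(G)$ contains $t_1>m$ but not $m$, contradicting Lemma~\ref{lem:hess}(a). So $\{r,r'\}=\{0,1\}$, and $t_1,t_2$ are the roots $m,m-1$ of $k^2-(2m-1)k+m^2-m$.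
\end{proof}

\section{Independent triples}\label{sec:triples}

Throughout this section $m\ge200$, and $G,G'$ are graphs of Hessenberg functions on $[1,m+7]$ without independent $4$-sets, with the multisets prescribed by (D):
\[
d(G)=\{0,\dots,m-1\}\cup\{m,m-1,1,1,2,2,3\},\qquad d(G')=\{0,\dots,m-1\}\cup\{0,1,1,1,2,2,3\}.
\]
So $G$ is connected and has $\binom{m+2}2+7$ edges, and $G'$ has two components and $\binom m2+10$ edges. Each graph consists of a large, nearly complete part and a few further vertices and edges. Most vertices of the large part therefore have no outside neighbor; such a vertex extends any independent set of outside vertices, and this is how $I_4=0$ is used.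

\begin{lemma}\label{lem:Gprime}
$I_3(G')\in\{11m,\ 12m-3,\ 12m-4\}$.
\end{lemma}

\begin{proof}
Let $d_p=m-1$. Then $C=[p,p+m-1]$ is a clique by (P), the set $O'$ of other vertices has $7$ elements, and $10$ edges are not inside $C$. As $m>10$, some vertex of $C$ has no neighbor in $O'$, so $O'$ has no independent triple.

If $C$ is a component, then $O'$ spans $10$ edges and has $21-10=11$ nonadjacent pairs. An independent triple consists of such a pair and a vertex of $C$, so $I_3(G')=11m$.

Otherwise let $C\cup H$, with $\emptyset\ne H\subset O'$, be the component containing $C$, and let $K\subset O'$ be the other component. No edge joins $H$ and $K$, so a nonadjacent pair in one of them would extend to an independent triple in $O'$. Thus both are cliques. Let $\kappa=|K|$, and let $g\ge1$ be the number of edges between $C$ and $H$. Then $\binom\kappa2+\binom{7-\kappa}2+g=10$. The first two terms sum to $15,11,9$ for $\{\kappa,7-\kappa\}=\{1,6\},\{2,5\},\{3,4\}$, so $\kappa\in\{3,4\}$ and $g=1$. An independent triple has one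 vertex in each of $K,C,H$, so $I_3(G')=\kappa\,(m(7-\kappa)-1)=12m-\kappa$.
\end{proof}

\begin{lemma}\label{lem:shape}
After reversing the order of the vertices if necessary, $G$ contains an interval $\mathcal C=\{c_1<\dots<c_{m+2}\}$ whose only nonadjacent pairs are $\{c_1,c_{m+1}\}$ and $\{c_1,c_{m+2}\}$.
\end{lemma}

\begin{proof}
In $d(G)$ the maximum $m$ occurs once, $m-1$ twice and $m-2$ once. Let $d_p=m$. By Lemma~\ref{lem:hess}(a), $d_{p+1}=m-1$. Let $p'\ne p+1$ be the other position with value $m-1$; then $d_{p'+1}\in\{m,m-1,m-2\}$. If $d_{p'+1}=m$, then $p'=p-1$. The value $m-1$ would force $p'+1=p+1$, but $d_p=m$. If $d_{p'+1}=m-2$, look at $d_{p+2}\in\{m-1,m-2\}$: the value $m-2$ would force $p'+1=p+2$, which is excluded, so $d_{p+2}=m-1$ and $p'=p+2$.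

If $p'=p-1$, then $h(p-1)=p+m-2$ and $h(p)=p+m$, and $\mathcal C=[p-1,p+m]$ has the stated form. If $p'=p+2$, then $h(p)=h(p+1)=p+m$ and $h(p+2)=p+m+1$, so in $[p,p+m+1]$ the only nonadjacent pairs join the last vertex to the first two. This is the mirror image.
\end{proof}

\begin{lemma}\label{lem:G}
$I_3(G)\notin\{6m,\ 5m+3,\ 5m+4\}$.
\end{lemma}

\begin{proof}
We use only (P), connectedness, the number of edges and $I_4(G)=0$, so we may assume the form in Lemma~\ref{lem:shape}. Suppose that the claim fails.

\emph{Structure.} Let $O$ be the set of the $5$ vertices outside $\mathcal C$. The interval $\mathcal C$ spans $\binom{m+2}2-2$ edges, so $9$ edges meet $O$. As $m-1>9$, some $f\in\{c_2,\dots,c_m\}$ has no neighbor in $O$. Hence $O$ has no independent triple. Let $O_1$ and $O_2$ be the parts of $O$ to the left and to the right of $\mathcal C$, and for $o\in O$ let $\Gamma(o)$ be its set of neighbors in $\mathcal C$. By (P), an edge that starts in $O$ and passes over $f$ would make its end point in $O$ adjacent to $f$.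 So no edge joins $O_1$ and $O_2$; for $o\in O_1$ the set $\Gamma(o)$ is an initial segment of $\mathcal C$ that stops before $f$; and for $o\in O_2$ it is a final segment that starts after $f$.

\emph{The count.} Let $N\le10$ be the number of nonadjacent pairs in $O$. Then $O$ spans $10-N$ edges, and $N-1$ edges join $O$ to $\mathcal C$. Let $Y=\sum|\Gamma(o)\cup\Gamma(o')|$ over the nonadjacent pairs $\{o,o'\}$ in $O$, and let $N'$ be the number of independent triples $\{o,c_1,c_{m+1}\}$ or $\{o,c_1,c_{m+2}\}$ with $o\in O$. No independent triple lies in $O$ or in $\mathcal C$. Counting those with two vertices and with one vertex in $O$,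
\[
I_3(G)=N(m+2)-Y+N',\qquad 0\le Y\le90,\quad0\le N'\le10 .
\]
If $I_3(G)=6m$, then $(6-N)(m+2)=12-Y+N'$. If $I_3(G)=5m+\kappa$ with $\kappa\in\{3,4\}$, then $(5-N)(m+2)=10-\kappa-Y+N'$. The right sides have absolute value at most $84<m+2$, so they vanish, and we are in one of the cases
\[
\text{(I)}\quad N=6,\ \ Y-N'=12;\qquad\qquad\text{(II)}\quad N=5,\ \ Y-N'\in\{6,7\}.
\]

\emph{$O$ lies on both sides.} Then $O_1$ and $O_2$ are cliques, since $O$ has no independent triple. With $n_i=|O_i|$ we have $n_1+n_2=5$ and $N=n_1n_2\in\{4,6\}$. So (I) holds and $\{n_1,n_2\}=\{2,3\}$. Let $x_i$ be the number of edges from $O_i$ to $\mathcal C$, so $x_1+x_2=5$. The sets $\Gamma(o)$, $\Gamma(o')$ for $o\in O_1$, $o'\in O_2$ are separated by $f$, so $Y=n_2x_1+n_1x_2$. Let $\alpha\le\min(n_1,x_1)$ be the number of neighbors of $c_1$ in $O_1$, and $\beta\le x_2$ the number of edges from $\{c_{m+1},c_{m+2}\}$ to $O_2$. A vertex of $O_1$ is not adjacent to $c_{m+1},c_{m+2}$, and a vertex of $O_2$ is not adjacent to $c_1$. So $N'=2(n_1-\alpha)+2n_2-\beta=10-2\alpha-\beta$,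 and (I) reads $Y=22-2\alpha-\beta$. If $(n_1,n_2)=(2,3)$, then $Y=10+x_1$ and $2\alpha=12-x_1-\beta\ge7$, contradicting $\alpha\le2$. If $(n_1,n_2)=(3,2)$, then $Y=10+x_2$ and $2\alpha=12-x_2-\beta\ge12-2x_2$, so $\alpha\ge6-x_2=x_1+1$, contradicting $\alpha\le x_1$.

\emph{$O$ lies on one side.} Number it $o_1,\dots,o_5$ outwards from $\mathcal C$. By Lemma~\ref{lem:hess}(b) the four pairs $o_io_{i+1}$ are edges. In case (I) these are all edges in $O$, and $\{o_1,o_3,o_5\}$ is independent, a contradiction. In case (II) there is one further edge. By (P) it has the form $o_io_{i+2}$, and since $\{o_1,o_3,o_5\}$ is not independent, it is $o_3o_5$ or $o_1o_3$. Let $\nu_i=|\Gamma(o_i)|$, so $\sum\nu_i=N-1=4$. By (P), $\Gamma(o_1)\supset\Gamma(o_2)\supset\cdots$, so a nonadjacent pair $o_io_j$ with $i<j$ contributes $\nu_i$ to $Y$; and $\nu_i>0$ forces $o_i$ to be adjacent to all $o_j$ with $j<i$. A vertex with $\nu_i=0$ contributes $2$ to $N'$, so $N'\ge2\,\#\{i:\nu_i=0\}$.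

Let the further edge be $o_3o_5$. The nonadjacent pairs are $13,14,15,24,25$, so $\nu_3=\nu_4=\nu_5=0$ and $Y=3\nu_1+2\nu_2=12-\nu_2$. If $\nu_2=0$, then $N'\ge8$ and $Y-N'\le4$. If $\nu_2\ge1$, then $N'\ge6$ and $Y-N'\le5$. Let the further edge be $o_1o_3$. The nonadjacent pairs are $14,15,24,25,35$, so $\nu_4=\nu_5=0$, $N'\ge4$ and $Y=2\nu_1+2\nu_2+\nu_3\le8$; thus $Y-N'\le4$. In all cases $Y-N'\le5$, contradicting (II).
\end{proof}

Lemmas~\ref{lem:Gprime} and~\ref{lem:G} together give
\begin{equation}\label{eq:final}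
I_3(G)+I_3(G')\ne17m .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:w}, $P_{e,w}=1+q^{m-1}$. Suppose that $F_w$ is an $\mathbb N[q]$-combination of codominant $F_u$, and take $u,u'$ as in Proposition~\ref{prop:two}(b), so that $X_w=X_u+X_{u'}$. If $X_w=2X_u$, then $\mathrm{chr}_w=2\prod(k-d_i)$ has only real roots; but $B$ divides $\mathrm{chr}_w$ and has discriminant $8m-4m^2<0$. So the alternative realized in Example~\ref{ex:S8} is excluded, and $\ell(u)=\ell(w)$, $\ell(u')=\ell(w)-2(m-1)$. Lemma~\ref{lem:explicit} gives (D), and then \eqref{eq:final} contradicts (F2).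
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:q1}]
Let $m\ge200$ be large enough for Lemma~\ref{lem:asymptotic}. If $X_w$ is an $\mathbb N$-combination of codominant $X_u$, then $X_w=X_u+X_{u'}$ by Proposition~\ref{prop:two}(a). Lemma~\ref{lem:asymptotic} gives (D), and \eqref{eq:final} contradicts (F2). A combination with coefficients in $\mathbb N[q^{1/2},q^{-1/2}]$ specializes at $q^{1/2}=1$ to an $\mathbb N$-combination, which proves the last assertion.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AN} Alex Abreu and Antonio Nigro, \emph{An update on Haiman's conjectures}, arXiv:2206.00073 (2022).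

\bibitem{BB} Bj\"orner and Brenti, Chapter 2.

\bibitem{GP} Geck and Pfeiffer.

\bibitem{KL} Kazhdan and Lusztig, 1979.

\bibitem{LS} Lakshmibai and Sandhya.

\end{thebibliography}
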